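# The Universal Coefficient Theorem as an infinitary sentence

## 1. A first guess: local approximation by a countable list

Take a separable unital nuclear $\mathrm C^*$-algebra $A$. You may test $A$ only by norms of $*$-polynomials at its elements, by continuous functions of such numbers, and by suprema and infima, over balls of $A$ and over countable families. Can such tests decide whether $A$ satisfies the UCT? The question comes from Isaac Goldbring, "Enforceable operator algebras", arXiv:1706.09048 (2017).

The answer that one first guesses is: yes, and the test should say that $A$ is locally approximated by subalgebras taken from a countable list of UCT algebras, each rigid enough for a formula to detect it. Let us fix the terms and try this guess.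

**Definition (logic).** A unital $\mathrm C^*$-algebra is viewed as a metric structure with one sort for each norm ball of radius $n\in\mathbb N$; quantifiers $\sup_x,\inf_x$ range over these balls. The language has symbols for addition, multiplication, adjoint, scalar multiplication, $0$, $1$, the norm, and the inclusions between balls. The infinitary logic $L_{\omega_1,\omega}$ also allows $\sup_n\varphi_n$ and $\inf_n\varphi_n$ over countable families, provided that the $\varphi_n$ share a common finite set of free variables, are uniformly bounded, and admit a common modulus of uniform continuity. So every formula takes real values and is uniformly continuous in every structure. A property $P$ of nuclear algebras is an *$L_{\omega_1,\omega}$ property* if there is an $L_{\omega_1,\omega}$-sentence $\sigma$ such that, for every separable unital nuclear $A$, $A$ has $P$ if and only if $\sigma^A=0$.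

For example, $\sup_x\sup_y\|xy-yx\|$, over unit balls, vanishes exactly on commutative algebras.

**Definition (UCT).** A separable $A$ satisfies the UCT if for every separable $B$ the sequence
$$0\to \operatorname{Ext}^1_{\mathbb{Z}}(K_*(A),K_{*+1}(B))\to KK_*(A,B)\to \operatorname{Hom}(K_*(A),K_*(B))\to 0$$
is exact. Equivalently, $A$ is KK-equivalent to a separable commutative $\mathrm C^*$-algebra, not necessarily unital.

The second form shows that commutative algebras satisfy the UCT and that the UCT passes between KK-equivalent algebras. It is an open problem, the UCT problem, whether every separable nuclear algebra satisfies the UCT. If so, the constant sentence $0$ works; hence a proof of "no" to our question would produce a nuclear algebra without the UCT. We want an answer that assumes nothing about the UCT problem.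

**Test 1: finite-dimensional blocks.** Call $A$ AF if every finite subset is within every $\varepsilon>0$ of some finite-dimensional subalgebra. Let $F$ be finite-dimensional with matrix units $e_1,\dots,e_d$, and let $\rho_F(y_1,\dots,y_d)$ be the maximum of the norms of the defects in the matrix unit relations. The textbook perturbation fact is that for each $\varepsilon>0$ there is $\delta>0$ such that contractions $b_1,\dots,b_d\in B$ with $\rho_F(\bar b)<\delta$ admit a $*$-homomorphism $\psi:F\to B$ with $\|\psi(e_s)-b_s\|<\varepsilon$.

For $F=\mathbb C$ we check it by hand. Let $\|b\|\le1$, $\|b-b^*\|\le\delta$, $\|b^2-b\|\le\delta$, with $10\delta<1$. Put $a=\frac12(b+b^*)$. Then $\|a-b\|\le\delta/2$ and $\|a^2-a\|\le\delta+\delta+\delta/2=\frac52\delta<\frac14$. So $\frac12\notin\operatorname{sp}(a)$. Each $t\in\operatorname{sp}(a)$ satisfies $|t||t-1|\le\frac52\delta$ and one of the factors is at least $\frac12$, so $t$ is within $5\delta$ of $\{0,1\}$. The spectral projection $p=\chi_{(1/2,\infty)}(a)$ satisfies $\|p-b\|\le\frac{11}2\delta$.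

For $j,n\in\mathbb N$ and $k=(F,\Lambda)$ with $\Lambda\in M_{n\times d}(\mathbb Q(i))$, choose $\delta_{j,k}>0$ so small that $\rho_F(\bar b)<\delta_{j,k}$ gives $\psi$ with $\|\psi(\sum_s\Lambda_{is}e_s)-\sum_s\Lambda_{is}b_s\|<1/j$ for all $i\le n$. There are countably many $k$. Consider, over unit balls,
$$\alpha=\sup_{n,j}\ \sup_{x_1,\dots,x_n}\ \inf_{k}\ \inf_{y_1,\dots,y_d}\max\Big(\max_{i\le n}\min\big(2,\|x_i-\textstyle\sum_s\Lambda_{is}y_s\|\big),\ \min\big(1,\rho_F(\bar y)/\delta_{j,k}\big)\Big).\tag{1}$$
The functions after $\inf_k$ are $1$-Lipschitz in $\bar x$ with values in $[0,2]$, so this is a legitimate sentence. If $A$ is AF, put matrix units of a good subalgebra for $\bar y$ and rational approximations of coefficients for $\Lambda$; so $\alpha^A=0$. If $\alpha^A=0$, then for given $\bar x$, $j$ and $0<\eta<1$ we find $k,\bar y$ with $\|x_i-\sum_s\Lambda_{is}y_s\|<\eta$ and $\rho_F(\bar y)<\delta_{j,k}$, hence a $\psi$ with $\operatorname{dist}(x_i,\psi(F))<\eta+1/j$. So $A$ is AF. The tolerance $\delta_{j,k}$ sits inside the formula because the block $F$ is chosen only after $\eta$.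 We will use this again.

**Test 2: the circle.** If $B$ is unital and $b\in B$ satisfies $\|b^*b-1\|,\|bb^*-1\|\le\delta<1$, then $b$ is invertible, $w=b|b|^{-1}$ is unitary, and $\|w-b\|=\|1-|b|\|\le\|1-|b|^2\|\le\delta$. So an approximate unitary is close to a unitary, that is, to the image of the generator under a unital $*$-homomorphism $C(\mathbb T)\to B$. Thus $C(\mathbb T)$ can be put on the list.

The property that makes blocks detectable is the following. We write $\prod B_n/\bigoplus B_n$ for bounded sequences modulo null sequences, and $[(b_n)]$ for classes; sequences indexed by $n\ge M$ also define classes. Recall $\|[(b_n)]\|=\limsup\|b_n\|$.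

**Definition (property (W)).** $C$ has (W) if for all $\mathrm C^*$-algebras $B_n$, every $*$-homomorphism $\varphi:C\to\prod B_n/\bigoplus B_n$, every finite $F\subset C$ and $\varepsilon>0$, there are $M$ and a $*$-homomorphism $\psi:C\to\prod_{n\ge M}B_n$ with $\|\varphi(x)-[\psi(x)]\|<\varepsilon$ for $x\in F$.

Property (W) is the case of weak semiprojectivity that we use. The algebra $\mathbb C$ has it: contractive self-adjoint lifts $b_n$ of the projection $\varphi(1)$ satisfy $\|b_n^2-b_n\|\to0$, and the computation above turns them into projections.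

So the guess becomes: $A$ satisfies the UCT if and only if $A$ is locally approximated by $\mathrm C^*$-subalgebras that satisfy the UCT and have (W). One direction is a theorem of Dadarlat, stated in Section 4. The other direction is what we test next.

## 2. Clock and shift matrices: the torus has no such approximation

Let $\omega=e^{2\pi i/n}$ and, on $\mathbb C^n$ with basis indexed modulo $n$, let $u_ne_j=\omega^je_j$ and $v_ne_j=e_{j+1}$. Then $u_nv_n=\omega v_nu_n$.

**Lemma 2.1.** For $n\ge7$ there are no commuting unitaries $u',v'\in M_n$ with $\|u_n-u'\|<\frac14$ and $\|v_n-v'\|<\frac14$.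

*Proof.* For unitaries $u,v\in M_n$ with $\|uv-vu\|<2$ put $d(s)=\det((1-s)uv+s\,vu)$, $0\le s\le1$. Here $(1-s)uv+s\,vu=uv\,((1-s)+sz)$ with $z=(uv)^*vu$ unitary and $\|z-1\|<2$. So $-1\notin\operatorname{sp}(z)$, and $(1-s)+s\lambda\ne0$ for $\lambda\in\operatorname{sp}(z)$. Thus $d$ is a curve in $\mathbb C\setminus\{0\}$, closed since $\det(uv)=\det(vu)$. Its winding number is constant along continuous paths of such pairs, and it is $0$ for a commuting pair.

For $(u_n,v_n)$ we have $\|u_nv_n-v_nu_n\|=|\omega-1|=2\sin(\pi/n)<1$ and $d(s)=\det(v_nu_n)\,((1-s)\omega+s)^n$. The argument of $(1-s)\omega+s$ decreases from $2\pi/n$ to $0$, so the winding number is $-1$.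

Suppose $u',v'$ exist. Write $u_n^*u'=e^{ik}$ with $k=k^*$, $\|k\|<\pi$, and $u_t=u_ne^{itk}$. Since $|e^{it\theta}-1|=2|\sin(t\theta/2)|$ increases in $t\in[0,1]$ for $|\theta|<\pi$, we get $\|u_t-u_n\|\le\|u'-u_n\|<\frac14$. Define $v_t$ likewise. Then $\|u_tv_t-v_tu_t\|<1+2\cdot\frac14+2\cdot\frac14=2$ for all $t$, so the winding numbers $-1$ and $0$ agree, a contradiction. $\square$

**Proposition 2.2.** Let $u,v$ be the coordinate unitaries of $C(\mathbb T^2)$. If $B\subseteq C(\mathbb T^2)$ is a $\mathrm C^*$-subalgebra with (W), then $\operatorname{dist}(u,B)\ge\frac1{20}$ or $\operatorname{dist}(v,B)\ge\frac1{20}$.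

*Proof.* Since $\|u_nv_n-v_nu_n\|\to0$, there is a $*$-homomorphism $\varphi:C(\mathbb T^2)\to\prod M_n/\bigoplus M_n$ with $u\mapsto[(u_n)]$, $v\mapsto[(v_n)]$. Suppose $b,b'\in B$ with $\|u-b\|,\|v-b'\|<\frac1{20}$. By (W) for $\varphi|_B$ there are $*$-homomorphisms $\psi_n:B\to M_n$, $n\ge M$, such that for all large $n$ the matrices $x=\psi_n(b)$, $y=\psi_n(b')$ satisfy $\|x-u_n\|,\|y-v_n\|<\frac1{10}$. So $x$ is invertible with singular values in $[\frac9{10},\frac{11}{10}]$, and the unitary $u'=x|x|^{-1}$ satisfies $\|u'-x\|=\|1-|x|\|\le\frac1{10}$, so $\|u'-u_n\|<\frac15$. Likewise $v'=y|y|^{-1}$ satisfies $\|v'-v_n\|<\frac15$. As $B$ is commutative, $u',v'$ lie in the commutative algebra $C^*(1,\psi_n(B))$, so they commute. This contradicts Lemma 2.1. $\square$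

So $C(\mathbb T^2)$ satisfies the UCT, but it is not locally approximated by subalgebras with (W), and the guess fails in this form. We cannot evade this by blocks that only map onto good subalgebras: $C^*(\mathbb F_2)$ maps onto $C(\mathbb T^2)$, but it maps onto *every* unital algebra generated by two unitaries, so finding its image inside $A$ tells nothing about the UCT.

The way out uses that the UCT is a KK-invariant. We may replace $A$ by a KK-equivalent algebra that does have the required approximations. For unital Kirchberg algebras classification supplies them, and every unital separable nuclear $A$ is KK-equivalent to a unital Kirchberg algebra, a Toeplitz algebra $\mathcal T_E$. But this creates a new difficulty. The elements of $\mathcal T_E$ are not elements of $A$, and its construction uses a dense sequence of states of $A$, while no quantifier of our language ranges over states. We resolve this by making $\mathcal T_E$ depend *continuously* on a generating sequence of $A$, and by a Baire category argument.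

## 3. Codes of generating sequences and the two theorems

$A_1$ denotes the closed unit ball of $A$. Let $\mathfrak W$ be the countable set of words in $x_1,x_1^*,x_2,x_2^*,\dots$, the empty word being $1$. Let $\mathfrak P$ be the unital $*$-algebra of $\mathbb Q(i)$-linear combinations of words, with $\|\sum c_ww\|_1=\sum|c_w|$.

**Definition (codes).** For a nonzero unital $A$ and $\bar a\in A_1^{\mathbb N}$, the code $c(\bar a)\in\mathbb R^{\mathfrak P}$ is $c(\bar a)(p)=\|p(\bar a)\|$. Let $X\subseteq\mathbb R^{\mathfrak P}$ be the set of all codes, with the topology of pointwise convergence, which is metrizable since $\mathfrak P$ is countable.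

Each $\gamma\in X$ is a $\mathrm C^*$-seminorm on $\mathfrak P$. Separation and completion give a unital separable algebra $A_\gamma\neq0$ with generators $a_i^\gamma$ in its unit ball, and $C^*(1,\bar a)\cong A_{c(\bar a)}$ via $a_i\leftrightarrow a_i^{c(\bar a)}$. For complex coefficients write $\gamma(\sum z_ww)=\|\sum z_ww(a^\gamma)\|$. Since $\gamma(w)\le1$ for words, this is $1$-Lipschitz in $z$ for the $\ell^1$-norm; for $z$ with entries in $\mathbb Q(i)$ it is continuous in $\gamma$. Hence, for fixed finite support, it is jointly continuous in $(\gamma,z)$.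

For example, let $\gamma_n$ be the code of $((0,\frac1n),0,0,\dots)$ in $\mathbb C^2$. Then $A_{\gamma_n}\cong\mathbb C^2$. Writing $p(t)$ for the value of $p$ at the scalar sequence $(t,0,0,\dots)$, we have $\gamma_n(p)=\max(|p(0)|,|p(\frac1n)|)\to|p(0)|$. The limit is the code of $(0,0,\dots)$ in $\mathbb C$. So norms of fixed polynomials vary continuously, while the algebra may change.

Let $N=\{\gamma\in X:A_\gamma\text{ nuclear}\}$ and $N_{UCT}=\{\gamma\in N:A_\gamma\text{ satisfies the UCT}\}$.

**Theorem 3.1.** There is an $L_{\omega_1,\omega}$-sentence $\sigma$ such that a separable unital nuclear $A$ satisfies the UCT if and only if $\sigma^A=0$. One can take $\sigma=\min(\sigma_0,\|1\|)$ with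
$$\sigma_0=\sup_{m,n}\ \sup_{x_1,\dots,x_n}\ \inf_k\ \inf_{y_1,\dots ,y_{r}}\ \max\Big(\max_{i\le n}\|x_i-y_i\|,\ h_{m,k}(\|p_1(\bar y)\|,\dots,\|p_s(\bar y)\|)\Big),\tag{2}$$
where variables range over unit balls, $h_{m,k}:\mathbb R^s\to[0,1]$ is continuous, $p_j\in\mathfrak P$, and $r,s,p_j$ depend on $(m,n,k)$.

**Theorem 3.2.** (a) $N_{UCT}$ is a relative $G_\delta$ in $N$. (b) $N_{UCT}$ is a relative $F_\sigma$ in $N$ if and only if every separable nuclear $\mathrm C^*$-algebra satisfies the UCT.

So the UCT is an $L_{\omega_1,\omega}$ property of nuclear $\mathrm C^*$-algebras, unconditionally. The truncation by $\|1\|$ only handles the zero algebra.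

## 4. Kirchberg algebras, Toeplitz algebras, and the imported theorems

**Definition (Kirchberg algebra).** A Kirchberg algebra is a nonzero simple, separable, nuclear, purely infinite $\mathrm C^*$-algebra. Examples are $\mathcal O_2$, generated by isometries $s_1,s_2$ with $s_1s_1^*+s_2s_2^*=1$, and $\mathcal O_\infty$, generated by isometries $s_1,s_2,\dots$ with $s_i^*s_j=\delta_{ij}1$.

**Definition (Toeplitz algebra).** A Hilbert $A$-bimodule $E$ is a right Hilbert $A$-module with a left action of $A$ by adjointable operators; it is full if the inner products span a dense subspace of $A$. On the Fock module $\mathcal F(E)=\bigoplus_{k\ge0}E^{\otimes k}$, with $E^{\otimes0}=A$, let $T_\xi\eta=\xi\otimes\eta$, and $T_\xi a=\xi a$ on $E^{\otimes 0}$. The algebra $\mathcal T_E$ is generated by $A$, acting from the left, and all $T_\xi$.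

One checks on simple tensors that
$$T_\xi^*\,a\,T_\eta=\langle\xi,a\eta\rangle,\qquad aT_\xi b=T_{a\xi b},\tag{3}$$
and $T_\xi^*$ kills $E^{\otimes0}$. For $A=E=\mathbb C$, the Fock module is $\ell^2(\mathbb N)$ and $T_1$ is the unilateral shift. For $A=\mathbb C$ and $E=\ell^2$ with basis $(\xi_i)$, (3) reads $T_i^*T_j=\delta_{ij}1$, so $\mathcal T_E\cong\mathcal O_\infty$.

We use the following published results as they stand.

* **[Pim]** M. Pimsner, *A class of C\*-algebras generalizing both Cuntz–Krieger algebras and crossed products by $\mathbb Z$* (1997). Let $E$ be a full Hilbert $A$-bimodule. (i) A $*$-homomorphism $\rho:A\to B$ and a linear map $V:E\to B$ with $V(\xi)^*V(\eta)=\rho(\langle\xi,\eta\rangle)$ and $V(a\xi b)=\rho(a)V(\xi)\rho(b)$ induce a $*$-homomorphism $\mathcal T_E\to B$ with $a\mapsto\rho(a)$, $T_\xi\mapsto V(\xi)$. (ii) If $A$ is separable and $E$ countably generated, then $A\hookrightarrow\mathcal T_E$ is a KK-equivalence. (iii) If the left action is faithful and meets $\mathcal K(E)$ only in $0$, then $\mathcal T_E$ equals the Cuntz–Pimsner algebra $\mathcal O_E$.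
* **[Kum]** A. Kumjian, *On certain Cuntz–Pimsner algebras*, Pacific J. Math. 217 (2004). If $A$ is unital and separable, and $\pi:A\to B(H)$ is a faithful representation on a separable $H$ with $\pi(A)\cap\mathcal K(H)=0$, then for $E=H\otimes_{\mathbb C}A$ the algebra $\mathcal O_E$ is simple and purely infinite.
* **[Kat]** T. Katsura, *On C\*-algebras associated with C\*-correspondences*, J. Funct. Anal. 217 (2004), §7. If $A$ is nuclear, so is $\mathcal T_E$.
* **[KP]** Kirchberg–Phillips, Elliott–Rørdam (see Rørdam, *Classification of nuclear, simple C\*-algebras*). Every triple $(G_0,g,G_1)$ with $G_i$ countable abelian and $g\in G_0$ is $(K_0(C),[1],K_1(C))$ for a unital UCT Kirchberg algebra $C$, unique up to isomorphism. Unit-preserving homomorphisms between such invariants are induced by unital $*$-homomorphisms. Also, every unital separable exact $\mathrm C^*$-algebra embeds unitally in $\mathcal O_2$.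
* **[SL]** J. Spielberg, *Weak semiprojectivity for purely infinite C\*-algebras*, Canad. Math. Bull. 50 (2007); H. Lin, *Weak semiprojectivity in purely infinite simple C\*-algebras*, Canad. J. Math. 59 (2007). UCT Kirchberg algebras with finitely generated K-groups are weakly semiprojective.
* **[Dad]** M. Dadarlat, *Some remarks on the universal coefficient theorem in KK-theory*, in: Operator algebras and mathematical physics (Constanţa 2001), Theta 2003. If $A$ is separable and nuclear, and for all finite $F\subset A$, $\varepsilon>0$ there is a $\mathrm C^*$-subalgebra $B\subseteq A$ satisfying the UCT with $\operatorname{dist}(a,B)<\varepsilon$ for all $a\in F$, then $A$ satisfies the UCT. We apply it only with nuclear $B$.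

Weak semiprojectivity of $C$ says that for an increasing sequence of ideals $J_M$ in an algebra $B$, a $*$-homomorphism $\varphi:C\to B/\overline{\bigcup_MJ_M}$ lifts, up to $\varepsilon$ on a finite set, to some $B/J_M$. It implies (W): take $B=\prod_nB_n$ and $J_M=\bigoplus_{n<M}B_n$, so that $\overline{\bigcup_MJ_M}=\bigoplus_nB_n$ and $B/J_M=\prod_{n\ge M}B_n$. A definition that requires exact lifts gives (W) a fortiori. If the definition concerns only unital maps and $C$ is unital, argue as follows. Lift the projection $\varphi(1)$ to projections $p_n\in B_n$, $n\ge M$. If only finitely many $p_n$ are nonzero, then $\varphi=0$ and $\psi=0$ works. Otherwise $\varphi(x)=\varphi(1)\varphi(x)\varphi(1)$ has a representative in $\prod p_nB_np_n$, so $\varphi$ is a unital map into the quotient $\prod/\bigoplus$ of the algebras $p_nB_np_n$ with $p_n\ne0$. Apply the definition there and put $\psi_n=0$ where $p_n=0$.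

## 5. For Kirchberg algebras the UCT is a $G_\delta$ condition

Let $(C_k)_k$ list, up to isomorphism, the unital UCT Kirchberg algebras with finitely generated K-groups. By [KP] the list is countable, since there are countably many triples $(G_0,g,G_1)$ with $G_i$ finitely generated. For each $k$ fix a dense sequence $c_k=(c_{k,i})_i$ in the *open* unit ball of $C_k$; strict inequalities will matter.

**Step 1: finitely many norm inequalities detect $C_k$.** This step turns (W) into a finite test, as matrix unit relations did in Section 1.

**Lemma 5.1.** For all $k,l$ and $\varepsilon>0$ there are $r\ge l$, $\delta>0$ and a finite set $G$ of $\mathbb Q(i)$-$*$-polynomials without constant term in $y_1,\dots,y_r$ such that: if $B$ is a $\mathrm C^*$-algebra and $b\in B_1^r$ satisfies $\|q(b)\|\le\|q(c_k)\|+\delta$ for all $q\in G$, then there is a $*$-homomorphism $\psi:C_k\to B$ with $\|\psi(c_{k,i})-b_i\|<\varepsilon$ for $i\le l$.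

*Proof.* Suppose it fails for $k,l,\varepsilon$; put $C=C_k$. Let $q_1,q_2,\dots$ enumerate all polynomials without constant term. For each $n$ choose $r_n\ge\max(l,n)$ at least as large as all indices of variables in $q_1,\dots,q_n$. As $r=r_n$, $\delta=1/n$, $G=\{q_1,\dots,q_n\}$ do not work, there are $B_n$ and $b^{(n)}\in(B_n)_1^{r_n}$ with $\|q_j(b^{(n)})\|\le\|q_j(c_k)\|+1/n$ for $j\le n$, but no $\psi:C\to B_n$ as required. Put $b_i^{(n)}=0$ for $i>r_n$ and $\beta_i=[(b_i^{(n)})_n]\in\prod B_n/\bigoplus B_n$. Then for every $j$
$$\|q_j(\beta)\|=\limsup_n\|q_j(b^{(n)})\|\le\|q_j(c_k)\|.$$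
Applied to differences of polynomials, this shows that $q(c_k)\mapsto q(\beta)$ is a well-defined contractive $\mathbb Q(i)$-linear $*$-homomorphism on $\{q_j(c_k)\}_j$. That set is a dense $\mathbb Q(i)$-$*$-subalgebra of $C$, since $c_k$ is dense in the open unit ball. So the map extends to a $*$-homomorphism $\varphi:C\to\prod B_n/\bigoplus B_n$ with $\varphi(c_{k,i})=\beta_i$. By [SL] and (W) for $F=\{c_{k,i}:i\le l\}$ there is $\psi=(\psi_n)_{n\ge M}$ with $\limsup_n\|\psi_n(c_{k,i})-b_i^{(n)}\|<\varepsilon$ for $i\le l$. For large $n$, $\psi_n$ is a homomorphism that was assumed not to exist. $\square$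

**Step 2: the $G_\delta$ set $R$.** We now collect the tests into a set of codes. Fix data $r,\delta,G$ as in Lemma 5.1 for each $(k,l,\varepsilon)$ with $\varepsilon\in\mathbb Q_{>0}$. Let $\mathfrak P_0=\{p\in\mathfrak P:\|p\|_1<1\}$. For finite $F\subset\mathfrak P_0$ and $\varepsilon\in\mathbb Q_{>0}$ let $R_{F,\varepsilon}$ be the union, over $k,l\in\mathbb N$ and $b\in\mathfrak P^{r}$ with $r=r(k,l,\varepsilon)$, of the sets
$$\big\{\gamma\in X:\ \gamma(b_i)<1\ (i\le r),\ \ \gamma(q(b))<\|q(c_k)\|+\delta\ (q\in G),\ \ \forall f\in F\ \exists i\le l\ \ \gamma(f-b_i)<\varepsilon\big\}.\tag{4}$$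
Each set is given by strict inequalities at finitely many elements of $\mathfrak P$, so $R_{F,\varepsilon}$ is open. There are countably many pairs $(F,\varepsilon)$, so $R=\bigcap_{F,\varepsilon}R_{F,\varepsilon}$ is a $G_\delta$ in $X$.

**Proposition 5.2.** If $D=A_\gamma$ is a unital Kirchberg algebra, then $\gamma\in R$ if and only if $D$ satisfies the UCT.

*Proof.* **Step 2a: from $R$ to the UCT.** We produce the approximations that [Dad] needs. Let $\gamma\in R$. Given $F,\varepsilon$, choose $k,l,b$ as in (4). Lemma 5.1, applied to the contractions $b_i(a^\gamma)$, gives $\psi:C_k\to D$ with $\|\psi(c_{k,i})-b_i(a^\gamma)\|<\varepsilon$ for $i\le l$. So each $f(a^\gamma)$, $f\in F$, is within $2\varepsilon$ of $\psi(C_k)$. As $C_k$ is simple, $\psi(C_k)$ is $0$ or isomorphic to $C_k$, hence nuclear with the UCT.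

Now let $F'\subset D$ be finite and $\varepsilon'>0$. For $d\in F'$ choose $p_d\in\mathfrak P$ with $\|d-p_d(a^\gamma)\|<\varepsilon'/2$, and a rational $\lambda>\max_d\|p_d\|_1$. Apply the above to $F=\{p_d/\lambda\}\subset\mathfrak P_0$ and a rational $\varepsilon\le\varepsilon'/(4\lambda)$. Then $\operatorname{dist}(p_d(a^\gamma),\psi(C_k))<2\lambda\varepsilon\le\varepsilon'/2$, so $\operatorname{dist}(d,\psi(C_k))<\varepsilon'$. By [Dad], $D$ satisfies the UCT.

**Step 2b: from the UCT to an increasing union of blocks.** Here classification does what was impossible for $C(\mathbb T^2)$. Let $D$ satisfy the UCT. Write $(K_0(D),[1],K_1(D))$ as the union of an increasing sequence of triples of finitely generated subgroups containing $[1]$. By [KP], realize the triples by algebras $C_{k_j}$ and the inclusions by unital $*$-homomorphisms $C_{k_j}\to C_{k_{j+1}}$, injective by simplicity. Simplicity, nuclearity and, for simple algebras, pure infiniteness pass to inductive limits, so the limit is a unital Kirchberg algebra. It satisfies the UCT by [Dad], and by continuity of K-theory it has the invariant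 of $D$. By [KP] it is isomorphic to $D$. So $D=\overline{\bigcup_j\iota_j(C_{k_j})}$, an increasing union with injective $\iota_j$.

**Step 2c: from blocks to $R$.** Let $F,\varepsilon$ be given. For $f\in F$ we have $\|f(a^\gamma)\|\le\|f\|_1<1$. So for some $j$ each $f(a^\gamma)$ has distance less than $\min(\varepsilon,1-\|f\|_1)$ from an element of $\iota_j(C_{k_j})$, which then has norm $<1$ and, $\iota_j$ being isometric, is the image of an element of the open unit ball. Put $k=k_j$, $\iota=\iota_j$. By density of $c_k$ there is $l$ such that each $f(a^\gamma)$ is at distance $<\varepsilon$ from some $\iota(c_{k,i})$ with $i\le l$. Only now take $r=r(k,l,\varepsilon)$, $\delta$, $G$, and choose $b_i\in\mathfrak P$, $i\le r$, with $b_i(a^\gamma)$ close to $\iota(c_{k,i})$. Since $\|\iota(c_{k,i})\|<1$ and $\|q(\iota(c_k))\|=\|q(c_k)\|<\|q(c_k)\|+\delta$, all strict inequalities in (4) hold if the approximation is good enough. So $\gamma\in R_{F,\varepsilon}$. $\square$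

## 6. Dense sequences of states that vary continuously

To build the Toeplitz algebra we need a dense sequence of states of $A_\gamma$. The pullback of a $G_\delta$ set under a continuous map is $G_\delta$, so we want the states to depend continuously on $\gamma$. The device is nearest-point projection in one fixed Hilbert space.

**Step 3: all state spaces inside one compact set.** Enumerate $\mathfrak W=\{w_1,w_2,\dots\}$. For $\varphi\in S(A_\gamma)$ put $\iota(\varphi)=(2^{-j}\varphi(w_j(a^\gamma)))_j\in\ell^2$, where the complex $\ell^2$ is regarded as a real Hilbert space. The map $\iota$ is affine. It is injective because words span a dense subspace, and weak\*-continuous because the $j$-th coordinate is continuous and bounded by $2^{-j}$. So $\iota$ is a homeomorphism from the weak\*-compact space $S(A_\gamma)$ onto a compact convex set $S_\gamma$, and all $S_\gamma$ lie in the compact set $Q=\prod_j2^{-j}\overline{\mathbb D}$.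

In the example of Section 3, a state of $A_{\gamma_n}\cong\mathbb C^2$ is given by its weight $\lambda\in[0,1]$ at the second point. Its value is $1$ at the empty word, $\lambda n^{-|w|}$ at a nonempty word $w$ in $x_1,x_1^*$ of length $|w|$, and $0$ at all other words. The segments $S_{\gamma_n}$ shrink to the point $S_\gamma$ although $\mathbb C^2$ jumps to $\mathbb C$. The next lemma says that $S_\gamma$ always varies continuously.

**Lemma 6.1.** Let $\gamma_n\to\gamma$ in $X$. (i) If $s_n\in S_{\gamma_n}$ and $s_n\to s$, then $s\in S_\gamma$. (ii) For every $s\in S_\gamma$, $\operatorname{dist}(s,S_{\gamma_n})\to0$.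

*Proof.* (i) Let $s_n=\iota(\varphi_n)$. Convergence of coordinates gives the limits $\lim_n\varphi_n(p(a^{\gamma_n}))$ for $p\in\mathfrak P$. They define a $\mathbb Q(i)$-linear unital functional on $\mathfrak P$ bounded by $\lim\gamma_n(p)=\gamma(p)$. It extends to a unital linear functional of norm $1$ on $A_\gamma$, that is, a state, and its image under $\iota$ is $s$.

(ii) Fix $m$ and let $V_m(\gamma)=\{(\varphi(w_1(a^\gamma)),\dots,\varphi(w_m(a^\gamma))):\varphi\in S(A_\gamma)\}\subset\mathbb C^m$, a compact convex set. For $z\in\mathbb C^m$ put $M=\sum|z_j|$. Then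
$$h_\gamma(z):=\max_\varphi\operatorname{Re}\sum_{j\le m}z_j\varphi(w_j(a^\gamma))=\gamma\Big(\tfrac12\sum_j(z_jw_j+\bar z_jw_j^*)+M\Big)-M.\tag{5}$$
Indeed, the left side is $\max_\varphi\varphi(g)=\max\operatorname{sp}(g)$ for the self-adjoint $g=\frac12\sum_j(z_jw_j+\bar z_jw_j^*)(a^\gamma)$. As $\|g\|\le M$, we have $g+M\ge0$ and $\max\operatorname{sp}(g)=\|g+M\|-M$. Up to replacing $z$ by $\bar z$, which preserves the unit sphere, $h_\gamma$ is the support function of $V_m(\gamma)$.

By (5), $h_{\gamma_n}(z)\to h_\gamma(z)$ for each $z$. Since $|h_{\gamma'}(z)-h_{\gamma'}(z')|\le\sum|z_j-z_j'|$ for all $\gamma'\in X$, the convergence is uniform on the unit sphere. For compact convex sets the Hausdorff distance is the supremum over the unit sphere of the difference of the support functions. So $V_m(\gamma_n)\to V_m(\gamma)$ in Hausdorff distance. For $s=\iota(\varphi)$ we therefore get $\varphi_n\in S(A_{\gamma_n})$ with $\varphi_n(w_j(a^{\gamma_n}))\to\varphi(w_j(a^\gamma))$ for $j\le m$. The remaining coordinates of $s$ and $\iota(\varphi_n)$ differ by at most $2\cdot2^{-j}$, so $\limsup_n\operatorname{dist}(s,S_{\gamma_n})^2\le4\sum_{j>m}4^{-j}$.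 Let $m\to\infty$. $\square$

**Step 4: selecting the states.** Let $P_\gamma$ be the nearest-point projection of $\ell^2$ onto $S_\gamma$. We claim that for fixed $x$ the map $\gamma\mapsto P_\gamma(x)$ is continuous. Let $\gamma_n\to\gamma$ and let $y\in Q$ be the limit of a subsequence of $(P_{\gamma_n}(x))$. By Lemma 6.1(i), $y\in S_\gamma$. For $s\in S_\gamma$ choose $s_n\in S_{\gamma_n}$ with $s_n\to s$, by Lemma 6.1(ii). Passing to the limit in $\|x-P_{\gamma_n}(x)\|\le\|x-s_n\|$ gives $\|x-y\|\le\|x-s\|$. So $y=P_\gamma(x)$. As $Q$ is compact, $P_{\gamma_n}(x)\to P_\gamma(x)$.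

Fix a sequence $(x^{(i)})_i$ in $\ell^2$ that takes exactly the values in a countable dense set, each infinitely often. $P_\gamma$ is nonexpansive and onto $S_\gamma$, so the image of a dense set is dense. Writing $P_\gamma(x^{(i)})=\iota(\varphi_i^\gamma)$ we obtain states $\varphi_i^\gamma\in S(A_\gamma)$ with two properties.

* (S1) $\gamma\mapsto\varphi_i^\gamma(w(a^\gamma))$ is continuous for each $i$ and $w\in\mathfrak W$.
* (S2) $\{\varphi_i^\gamma\}_i$ is weak\*-dense in $S(A_\gamma)$, and each $\varphi_i^\gamma$ equals $\varphi_{i'}^\gamma$ for infinitely many $i'$.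

## 7. The Toeplitz algebra of $H\otimes A$ and its continuity

**Step 5: the replacement $T(\gamma)$.** We build a unital Kirchberg algebra KK-equivalent to $A_\gamma$ with generators whose relations we control. Write $A=A_\gamma$ and $\varphi_i=\varphi_i^\gamma$. Let $(\pi_i,H_i,\Omega_i)$ be the GNS triple of $\varphi_i$, and $\pi=\bigoplus\pi_i$ on the separable space $H=\bigoplus H_i$. If $\pi(a)=0$, then $\varphi_i(a^*a)=0$ for all $i$, so $a=0$ by density of the states. By the repetition in (S2), $\pi$ is unitarily equivalent to an infinite multiple of a representation. A nonzero operator of the form $S\otimes1_{\ell^2}$ is not compact, so $\pi(A)\cap\mathcal K(H)=0$.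

Let $E=H\otimes_{\mathbb C}A$ with left action $\pi\otimes1$, and $\xi_i=\Omega_i\otimes1$. Then $\langle\xi_i,a\xi_j\rangle=\delta_{ij}\varphi_i(a)1$. In particular $E$ is full. The elements $a\xi_ib=\pi(a)\Omega_i\otimes b$ span a dense subspace. Let $T(\gamma)=\mathcal T_E$ and $T_i=T_{\xi_i}$. By (3), $T(\gamma)$ is generated by $A$ and the isometries $T_i$, and
$$T_i^*aT_j=\delta_{ij}\varphi_i(a)1\qquad(a\in A).\tag{6}$$
Let $\Theta(\gamma)\in X$ be the code of the generating sequence $(a_1^\gamma,T_1,a_2^\gamma,T_2,\dots)$ of $T(\gamma)$. For $A_\gamma=\mathbb C$ there is only one state, (6) reads $T_i^*T_j=\delta_{ij}1$, and $T(\gamma)\cong\mathcal O_\infty$.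

**Proposition 7.1.** If $A_\gamma$ is nuclear, then $T(\gamma)$ is a unital Kirchberg algebra KK-equivalent to $A_\gamma$. Hence $A_\gamma$ satisfies the UCT if and only if $T(\gamma)$ does.

*Proof.* If $\pi(a)\otimes1\in\mathcal K(E)=\mathcal K(H)\otimes A$, slicing by a state of $A$ gives $\pi(a)\in\mathcal K(H)$, so $a=0$. Thus $\mathcal T_E=\mathcal O_E$ by [Pim](iii). It is simple and purely infinite by [Kum], nuclear by [Kat], and KK-equivalent to $A_\gamma$ by [Pim](ii). It is separable, and unital because $\pi$ is unital. The UCT is invariant under KK-equivalence. $\square$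

**Proposition 7.2.** $\Theta:X\to X$ is continuous.

*Proof.* Let $\mathfrak P'$ be the $\mathbb Q(i)$-$*$-polynomials in variables $x_i,t_i$, identified with $\mathfrak P$ by reindexing the variables as $x_1,t_1,x_2,t_2,\dots$. For $p\in\mathfrak P'$ let $\Theta_p(\gamma)=\|p(a^\gamma,T)\|_{T(\gamma)}$. Each $\Theta_p$ has to be continuous; we show upper and lower semicontinuity by different means. We write $T_i^\gamma$ when several codes occur.

**Step 6: upper semicontinuity from the universal property.** Let $\gamma_n\to\gamma$. Pass to a subsequence along which $\Theta_p(\gamma_n)$ converges to the original $\limsup$. Let $B=\prod_nT(\gamma_n)/\bigoplus_nT(\gamma_n)$. For $q\in\mathfrak P$ we have $\|[(q(a^{\gamma_n}))_n]\|=\limsup\gamma_n(q)=\gamma(q)$, so $a_i^\gamma\mapsto[(a_i^{\gamma_n})_n]$ extends to a unital $*$-homomorphism $\rho:A_\gamma\to B$. Put $V_i=[(T_i^{\gamma_n})_n]$. For a word $w$, (6) and (S1) give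
$$V_i^*\rho(w(a^\gamma))V_j=\big[\big(\delta_{ij}\varphi_i^{\gamma_n}(w(a^{\gamma_n}))1\big)_n\big]=\delta_{ij}\varphi_i^\gamma(w(a^\gamma))1,$$
hence $V_i^*\rho(a)V_j=\delta_{ij}\varphi_i^\gamma(a)1$ for all $a\in A_\gamma$. Define $V(\sum_ka_k\xi_{i_k}b_k)=\sum_k\rho(a_k)V_{i_k}\rho(b_k)$. Since
$$(\rho(a)V_i\rho(b))^*\rho(a')V_j\rho(b')=\delta_{ij}\varphi_i^\gamma(a^*a')\rho(b^*b')=\rho(\langle a\xi_ib,a'\xi_jb'\rangle),$$
we have $V(\eta)^*V(\eta')=\rho(\langle\eta,\eta'\rangle)$ for finite sums. So $\|V(\eta)\|\le\|\eta\|$; in particular a sum representing $0$ is sent to $0$. Hence $V$ is well defined, linear and contractive, and it extends to $E$ with the properties required in [Pim](i). We get a $*$-homomorphism $T(\gamma)\to B$ with $a_i^\gamma\mapsto\rho(a_i^\gamma)$ and $T_i^\gamma\mapsto V_i$. Therefore $\lim_n\Theta_p(\gamma_n)=\|p(\rho(a^\gamma),V)\|\le\Theta_p(\gamma)$.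

**Step 7: lower semicontinuity from the Fock module.** We write $\Theta_p$ as a supremum of functions computed in $A_\gamma$. Let $\Omega=1_A\in E^{\otimes0}$ and $\mathbb E_\gamma(x)=\langle\Omega,x\Omega\rangle\in A_\gamma$ for $x\in T(\gamma)$. We claim that for a word $v$ in $x_i,x_i^*,t_i,t_i^*$
$$\mathbb E_\gamma(v(a^\gamma,T))=\kappa_v(\gamma)\,w_v(a^\gamma),\tag{7}$$
with $w_v\in\mathfrak W$ independent of $\gamma$ and $\kappa_v$ continuous in $\gamma$.

If $v$ has a subword $t_i^*ut_j$ with $u$ a possibly empty word in the $x$'s and $x^*$'s, replace the leftmost such subword by the scalar $\delta_{ij}\varphi_i^\gamma(u(a^\gamma))$. This is allowed by (6), and the scalar is continuous in $\gamma$ by (S1). Each replacement shortens the word, so we reach a word without such a subword. In it every $t$ precedes every $t^*$: otherwise a closest pair of a $t^*$ followed by a $t$ would have only $x$'s and $x^*$'s in between. If some $t^*$ occurs, the part of the word after the last $t_i^*$ involves only $x$'s and $x^*$'s, so it maps $\Omega$ into $E^{\otimes0}$, which $T_i^*$ kills; the value is $0$.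 If no $t^*$ but some $t$ occurs, then $\Omega$ is sent into $\bigoplus_{k\ge1}E^{\otimes k}\perp\Omega$; the value is again $0$. If neither occurs, the value is the word evaluated at $a^\gamma$, because $\langle1,a1\rangle=a$. In the vanishing cases put $\kappa_v=0$ and $w_v=1$. This proves (7). For example, $t_1^*x_1t_1x_2$ gives $\varphi_1^\gamma(a_1^\gamma)\,a_2^\gamma$, and $t_1t_1^*$ gives $0$.

By (7) and the joint continuity of $(\gamma,z)\mapsto\gamma(\sum z_ww)$ from Section 3, the function $\gamma\mapsto\|\mathbb E_\gamma(y(a^\gamma,T))\|$ is continuous for each $y\in\mathfrak P'$.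

For words $u_j$ in the generators of $A_\gamma$ and their adjoints, the vectors
$$u_0T_{i_1}u_1\cdots T_{i_k}u_k\Omega=u_0\xi_{i_1}\otimes u_1\xi_{i_2}\otimes\cdots\otimes u_{k-1}\xi_{i_k}u_k$$
span a dense subspace of $E^{\otimes k}$: the elements $a\xi_ib$ span a dense subspace of $E$, and each inner $b$ can be moved across the tensor sign. So $\{y(a^\gamma,T)\Omega:y\in\mathfrak P'\}$ is dense in $\mathcal F(E)$. Since $\|xy\Omega\|^2=\|\langle xy\Omega,xy\Omega\rangle\|=\|\mathbb E_\gamma(y^*x^*xy)\|$, we get
$$\Theta_p(\gamma)^2=\sup\Big\{\frac{\|\mathbb E_\gamma(y^*p^*py)\|}{\|\mathbb E_\gamma(y^*y)\|}:\ y\in\mathfrak P',\ \|\mathbb E_\gamma(y^*y)\|>0\Big\}.\tag{8}$$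
For each $y$ set the quotient to $0$ where the denominator vanishes. The result is nonnegative, and continuous on the open set where the denominator is positive. Hence it is lower semicontinuous, and so is the supremum over $y$. $\square$

**Corollary 7.3.** $\mathcal B:=\Theta^{-1}(R)$ is a $G_\delta$ in $X$, and for $\gamma\in N$: $\gamma\in\mathcal B$ if and only if $A_\gamma$ satisfies the UCT.

*Proof.* The set $R$ is $G_\delta$ and $\Theta$ is continuous, so $\mathcal B$ is $G_\delta$. For $\gamma\in N$, Proposition 7.1 says that $T(\gamma)\cong A_{\Theta(\gamma)}$ is a unital Kirchberg algebra satisfying the UCT if and only if $A_\gamma$ does. Apply Proposition 5.2 to $\Theta(\gamma)$. $\square$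

So $N_{UCT}=N\cap\mathcal B$, which is Theorem 3.2(a).

## 8. From a $G_\delta$ set of codes to a sentence

We prove Theorem 3.1. Membership in $\mathcal B$ concerns a generating sequence, while a sentence sees finitely many elements at a time. Baire's theorem connects the two.

**Step 8: open sets as zero sets.** As in (1), we build the tolerances into continuous functions. Write $\mathcal B=\bigcap_mU_m$ with $U_m$ open in $X$. Then $U_m=X\cap W$ with $W$ a countable union of boxes $\{\gamma\in\mathbb R^{\mathfrak P}:\alpha_j<\gamma(p_j)<\beta_j,\ j\le s\}$. For such a box and each $k'\in\mathbb N$ for which the closed box $\prod_j[\alpha_j+\frac1{k'},\beta_j-\frac1{k'}]$ is nonempty, let $h=\min(1,k'\cdot\operatorname{dist}_\infty(\cdot,\text{closed box}))$. It is $0$ on the closed box. If $h<1$ at a point, the point is at distance less than $1/k'$ from the closed box, so it lies in the open box. The closed boxes exhaust the open box as $k'\to\infty$. Adding the constant function $1$ if necessary and repeating members, we obtain continuous $[0,1]$-valued functions $(h_{m,k})_k$, each of finitely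 many coordinates $\gamma(p_1),\dots,\gamma(p_s)$, with
$$U_m=X\cap\bigcup_k\{h_{m,k}=0\}=X\cap\bigcup_k\{h_{m,k}<1\}.\tag{9}$$

**Step 9: the sentence.** With variables in the unit ball sort, let
$$\varphi_{m,n,k}(x_1,\dots,x_n)=\inf_{y_1,\dots,y_r}\max\Big(\max_{i\le n}\|x_i-y_i\|,\ h_{m,k}\big(\|p_1(\bar y)\|,\dots,\|p_s(\bar y)\|\big)\Big),\tag{10}$$
where $r\ge n$ is at least as large as the indices of all variables in the $p_j$ belonging to $(m,k)$. This is a finitary formula. It takes values in $[0,2]$ and is $1$-Lipschitz in $\bar x$ for the max metric, because $\bar x$ enters only through $\|x_i-y_i\|$. These bounds are uniform in $k$, so $\psi_{m,n}=\inf_k\varphi_{m,n,k}$ is an $L_{\omega_1,\omega}$-formula with the same bounds. Hence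
$$\sigma_0=\sup_{m,n}\sup_{x_1,\dots,x_n}\psi_{m,n},\qquad\sigma=\min(\sigma_0,\|1\|)$$
are $L_{\omega_1,\omega}$-sentences, and $\sigma_0$ has the form (2).

**Step 10: it works.** Let $A$ be separable, unital and nuclear. If $A=0$, then $A$ satisfies the UCT, and $\sigma^A=0$ since $\sigma_0\ge0=\|1\|$. Let $A\ne0$; then $\|1\|=1$, and $\sigma^A=0$ if and only if $\sigma_0^A=0$. The space $A_1^{\mathbb N}$ is Polish, and $c:A_1^{\mathbb N}\to X$ is continuous. The set $\mathcal D$ of sequences with dense range in $A_1$ is a dense $G_\delta$: for each member $O\ne\emptyset$ of a countable base of $A_1$, the set of sequences that meet $O$ is open and dense. For $\bar a\in\mathcal D$ we have $A_{c(\bar a)}\cong A$, so by Corollary 7.3 $c(\bar a)\in\mathcal B$ if and only if $A$ satisfies the UCT.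

Suppose $A$ satisfies the UCT. Let $b\in A_1^n$ and $m\in\mathbb N$. Extend $b$ to a sequence $\bar a\in\mathcal D$. Then $c(\bar a)\in\mathcal B\subseteq U_m$, so by (9) some $h_{m,k}$ vanishes at $c(\bar a)$. Taking $y_i=a_i$ for $i\le r$ in (10) gives $\varphi_{m,n,k}(b)=0$. So $\psi_{m,n}(b)=0$ for all $m,n,b$, and $\sigma_0^A=0$.

Conversely, suppose $\sigma_0^A=0$. We claim that the open set $c^{-1}(U_m)$ is dense in $A_1^{\mathbb N}$ for every $m$. A basic open set restricts finitely many coordinates, so let $b\in A_1^n$ and $0<\eta<1$. Since $\psi_{m,n}(b)=0$, there are $k$ and $y\in A_1^r$ with $\|b_i-y_i\|<\eta$ for $i\le n$ and $h_{m,k}(\|p_1(y)\|,\dots,\|p_s(y)\|)<\eta<1$. Extending $y$ by zeros gives $\bar y\in A_1^{\mathbb N}$ with $c(\bar y)\in U_m$ by (9). This proves the claim. By Baire's theorem there is $\bar a\in\mathcal D\cap\bigcap_mc^{-1}(U_m)$. Then $c(\bar a)\in\mathcal B$, so $A\cong A_{c(\bar a)}$ satisfies the UCT. $\square$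

The auxiliary sequence $\bar y$ may generate a non-nuclear subalgebra of $A$. This does no harm: $U_m$ is a subset of all of $X$, and Corollary 7.3 is applied only to $\bar a\in\mathcal D$, which generates the nuclear algebra $A$. No assumption on the UCT problem was used.

## 9. When $N_{UCT}$ is $F_\sigma$

We prove Theorem 3.2(b). If every separable nuclear algebra satisfies the UCT, then $N_{UCT}=N$ is trivially relatively $F_\sigma$. Conversely, suppose that some separable nuclear algebra fails the UCT.

**Step 11: a non-UCT Kirchberg algebra with unital embeddings to and from $\mathcal O_2$.** A separable nuclear algebra satisfies the UCT if and only if its unitization does, by the two-out-of-three property for extensions. So some $A_\gamma$ with $\gamma\in N$ fails it, and by Proposition 7.1 $T=T(\gamma)$ is a unital Kirchberg algebra failing the UCT. By Cuntz, every class in $K_0(T)$ is represented by a nonzero projection of $T$, and nonzero projections with equal class are equivalent; the same holds for corners of $T$. Choose a nonzero projection $p\in T$ with $[p]=0$ and let $D=pTp$. As $T$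 is simple, this is a full corner. So $D$ is a unital Kirchberg algebra stably isomorphic to $T$. Therefore $D$ fails the UCT, and $[1_D]=0$ in $K_0(D)$.

By pure infiniteness there is a projection $e\in D$ with $e\sim1_D$ and $e\ne1_D$. Then $1_D-e\ne0$ and $[1_D-e]=[1_D]-[e]=0=[1_D]$, so $1_D-e\sim1_D$. Isometries with range projections $e$ and $1_D-e$ give a unital embedding $\mathcal O_2\to D$. By [KP] there is a unital embedding $D\to\mathcal O_2$.

**Step 12: a UCT algebra that is a limit of copies of $D$.** Alternate these embeddings: $\mathcal O_2\to D\to\mathcal O_2\to D\to\cdots$. Write the limit as $L=\overline{\bigcup_jL_j}$ with $L_1\subseteq L_2\subseteq\cdots$ containing a common unit, $L_{2j-1}\cong\mathcal O_2$ and $L_{2j}\cong D$. Then $L$ is separable and nuclear. Since $\bigcup_jL_{2j-1}$ is dense and $\mathcal O_2$ satisfies the UCT, $L$ satisfies the UCT by [Dad].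

**Step 13: a generating sequence of $L$ that looks non-UCT at every stage.** Suppose, for contradiction, that $N_{UCT}$ is relatively $F_\sigma$. Then $N\setminus N_{UCT}=N\cap\bigcap_{j\ge1}W_j$ with $W_j$ open in $X$. We build a code of $L$ that lies in every $W_j$, securing $W_j$ through the non-UCT algebra $L_{2j}$. Let $(e^i_s)_{s\ge1}$ be dense in the unit ball of $L_{2i}$, $i\ge1$. We construct $n_0=0<n_1<n_2<\cdots$ and $a_1,a_2,\dots$ with $a_1,\dots,a_{n_j}\in(L_{2j})_1$.

Given $a_1,\dots,a_{n_{j-1}}$, consider the sequence in $(L_{2j})_1$ consisting of $a_1,\dots,a_{n_{j-1}}$, then all $e^i_s$ with $i,s\le j$, then $e^j_1,e^j_2,\dots$. It generates $L_{2j}\cong D$, which is nuclear and fails the UCT, so its code lies in $N\setminus N_{UCT}\subseteq W_j$. As $W_j$ is open for pointwise convergence and each polynomial involves finitely many variables, there is $n_j\ge n_{j-1}+j^2$ such that every sequence of contractions in $L$ that agrees with this one on the first $n_j$ terms has its code in $W_j$. Let $a_1,\dots,a_{n_j}$ be those terms. Since $n_j\ge n_{j-1}+j^2$, they include all $e^i_s$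 with $i,s\le j$.

The resulting sequence $\bar a$ contains all $e^i_s$, so it generates $L$, because $\bigcup_iL_{2i}$ is dense in $L$. For each $j$ it agrees with the $j$-th auxiliary sequence on the first $n_j$ terms, so $c(\bar a)\in\bigcap_jW_j$. As $L$ is nuclear, $c(\bar a)\in N\setminus N_{UCT}$, that is, $L\cong A_{c(\bar a)}$ fails the UCT. This contradicts Step 12. $\square$
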